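\title{A counterexample to the variance conjecture for spectral numbers}

\begin{abstract}
Hertling conjectured that the variance of the spectral numbers
$\alpha_1\le\dots\le\alpha_\mu$ of an isolated hypersurface singularity is at
most $(\alpha_\mu-\alpha_1)/12$. We disprove this with an explicit polynomial
in four variables with $\mu=523$, and we derive counterexamples in any number
of variables from four on. The spectrum is written as a sum over lattice
points, and the sum is reduced to a Newton function with two linear pieces.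
The deviation from equality is then a weighted sum of values of the Bernoulli
polynomial $B_2$, and in four variables this sum can have the wrong sign.
\end{abstract}

\section{Introduction}

Let $f:(\mathbb C^{n+1},0)\to(\mathbb C,0)$ be a holomorphic germ with an
isolated critical point at $0$ and Milnor number
$\mu=\dim\mathcal O_{\mathbb C^{n+1},0}/(\partial_0f,\dots,\partial_nf)\ge1$.
The reduced cohomology $V$ in degree $n$ of the Milnor fiber has dimension
$\mu$; it carries the monodromy, with generalized eigenspaces $V_\lambda$, and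
a Hodge filtration $F$. The \emph{spectrum} of $f$, in the sense of Steenbrink
and Varchenko, is the multiset of rational numbers in which $\alpha$ occurs
with multiplicity $\dim\mathrm{Gr}_F^{\lfloor n-\alpha\rfloor}V_\lambda$,
where $\lambda=e^{-2\pi i\alpha}$; equivalently, it can be defined through the
Gauss--Manin connection of $f$. It is thus a choice of logarithms of the
monodromy eigenvalues, consisting of $\mu$ numbers with
\begin{equation}\label{eq:sym}
-1<\alpha_1\le\dots\le\alpha_\mu<n,\qquad \alpha_i+\alpha_{\mu+1-i}=n-1 .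
\end{equation}
We use only \eqref{eq:sym} and the formula recalled in
Theorem~\ref{thm:newton}.

The spectrum is symmetric about $\frac{n-1}2$, and there are two simple
measures of how far it spreads: its length $L=\alpha_\mu-\alpha_1$ and its
variance $\mathrm{Var}=S_2/\mu$, where
$S_2=\sum_i(\alpha_i-\frac{n-1}2)^2$. Put
\begin{equation}\label{eq:gamma}
\gamma=-\frac{S_2}4+\frac{\mu L}{48}
=\frac\mu4\Big(\frac L{12}-\mathrm{Var}\Big).
\end{equation}
Hertling \cite{Hertling} conjectured that every isolated hypersurface
singularity satisfies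
\begin{equation}\label{eq:conj}
\mathrm{Var}\le\frac{\alpha_\mu-\alpha_1}{12},
\qquad\text{equivalently}\qquad \gamma\ge0 .
\end{equation}

The constant $\frac1{12}$ comes from one variable. For $n=0$ the germ is
$u^{k+1}$ in a suitable coordinate, $\mu=k$, the Milnor fiber consists of
$k+1$ points that the monodromy permutes cyclically, and $-1<\alpha_i<0$
forces $\alpha_j+1=\frac j{k+1}$ for $1\le j\le k$. The variance of
$1,\dots,k$ is $\frac{k^2-1}{12}$, so
\begin{equation}\label{eq:onevar}
\mathrm{Var}=\frac{k^2-1}{12(k+1)^2}=\frac1{12}\cdot\frac{k-1}{k+1}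
=\frac L{12},\qquad\gamma=0 .
\end{equation}
That a variance is compared with the first power of a length is explained by
sums of functions in disjoint sets of variables: both $\mathrm{Var}$ and $L$
add (Lemma~\ref{lem:sum}). Hence equality holds in \eqref{eq:conj} for every
sum of powers $u_0^{d_0}+\dots+u_n^{d_n}$, whose Newton boundary is flat.
For the curves $x^2y^2+x^p+y^q$ with $\frac1p+\frac1q<\frac12$, whose
Newton boundary has one corner, $\gamma=\frac1{24}(\frac12-\frac1p-\frac1q)$
is positive (Example~\ref{ex:curve}). Since a Newton boundary can bend only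
in one direction, one would guess that $\gamma$ can move only in one
direction. This guess is wrong. For $c\in\mathbb C^*$ let
\begin{equation}\label{eq:f}
f=x^3yw+y^3zw^2+xz^3w+x^4z+x^5+c\,y^{12}+z^6+w^4 .
\end{equation}

\begin{theorem}\label{thm:A}
For all but at most four values $c\in\mathbb C^*$, the polynomial $f$ has an
isolated singularity at $0\in\mathbb C^4$, with
\[
\mu=523,\qquad\alpha_1=-\tfrac14,\qquad\alpha_\mu=\tfrac94,\qquad
\sum_i(\alpha_i-1)^2=\tfrac{36611}{336}.
\]
Since $\mu(\alpha_\mu-\alpha_1)/12=\frac{36610}{336}$, the inequality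
\eqref{eq:conj} fails, and $\gamma=-\frac1{1344}$.
\end{theorem}

\begin{theorem}\label{thm:B}
\begin{enumerate}
\item For every $n\ge3$ there is an isolated singularity
$(\mathbb C^{n+1},0)\to(\mathbb C,0)$ with $\gamma<0$.
\item For every $n\ge4$, $\gamma$ is unbounded below on isolated
singularities of $n+1$ variables.
\item Over all isolated singularities,
$\mathrm{Var}-\frac{\alpha_\mu-\alpha_1}{12}$ is unbounded above, so no
inequality $\mathrm{Var}\le\frac{\alpha_\mu-\alpha_1}{12}+C$ holds.
\end{enumerate}
\end{theorem}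

We make no claim for $n=1,2$.

The proof has three parts. Section~\ref{sec:lattice} writes the spectrum of a
Newton nondegenerate germ as a sum over all lattice points of the orthant,
with a weight that is a product over the coordinates.
Section~\ref{sec:wall} evaluates this sum up to second order for a function
with two linear pieces and finds
$\gamma=\frac14(\kappa_A-\kappa_B)E$, where $\kappa_A-\kappa_B>0$ measures
the bend and $E$ is a weighted sum of values of $B_2$, which can be negative.
The Newton boundary of $f$ has seven facets (Section~\ref{sec:boundary}), but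
five of them leave no trace in the lattice sum (Section~\ref{sec:strings}),
so that the two-piece formula applies to $f$.

\section{The spectrum as a lattice sum}\label{sec:lattice}

Throughout, $\mathbb N=\{0,1,2,\dots\}$ and $N=n+1$ is the number of
variables. We record the spectrum of a germ $g$ in
$\mathrm{Sp}_g(t)=\sum_it^{\alpha_i+1}$; the \emph{exponents} $\alpha_i+1$
are symmetric about $N/2$.

Let $g=\sum_mg_mx^m$ be a polynomial with $g(0)=0$ and support
$\{m:g_m\ne0\}\subset\mathbb N^N$. Its Newton polyhedron $\Gamma_+(g)$ is the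
convex hull of the sets $m+\mathbb R^N_{\ge0}$ with $m$ in the support. The
compact faces are the sets on which a linear functional with positive
coefficients attains its minimum over $\Gamma_+(g)$; their union is the
\emph{Newton boundary}. The polynomial $g$ is \emph{convenient} if its
support meets every coordinate axis, and \emph{nondegenerate} if for every
compact face $\sigma$ the functions $x_i\partial_{x_i}g_\sigma$, where
$g_\sigma=\sum_{m\in\sigma}g_mx^m$, have no common zero in $(\mathbb C^*)^N$.
At a common zero, $\sum_{m\in\sigma}(g_mx^m)\,m=0$ is a linear relation with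
nonzero coefficients among the support points on $\sigma$. Therefore
\begin{equation}\label{eq:simplex}
\text{the condition holds for $\sigma$ if these points are linearly
independent.}
\end{equation}

Let $g$ be convenient. Every ray from the origin in $\mathbb R^N_{\ge0}$
meets the Newton boundary exactly once, and the cones over the compact faces,
with $\mathrm{cone}(\emptyset)=\{0\}$, form a fan that subdivides
$\mathbb R^N_{\ge0}$. The \emph{Newton function} $\nu$ is the function on
$\mathbb R^N_{\ge0}$ that is linear on these cones and equal to $1$ on the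
Newton boundary. It is the minimum of the linear functionals that equal $1$
on the compact facets, so it is concave and nondecreasing in each
coordinate, and $\Gamma_+(g)=\{\nu\ge1\}$. For
$I\subset\{1,\dots,N\}$ let $\mathbb R^I$ be the coordinate subspace, and let
$I(\sigma)$ be the smallest $I$ with $\sigma\subset\mathbb R^I$.

\begin{theorem}\label{thm:newton}
Let $g$ be convenient and nondegenerate. Then $g$ has an isolated
singularity at $0$, and
\[
\mathrm{Sp}_g(t)=\sum_\sigma(-1)^{N-\dim\mathrm{cone}(\sigma)}
(1-t)^{|I(\sigma)|}\sum_{m\in\mathrm{cone}(\sigma)\cap\mathbb Z^N}t^{\nu(m)},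
\]
where $\sigma$ runs over the compact faces, including $\emptyset$.
\end{theorem}

The first assertion is due to Kouchnirenko \cite{Kouchnirenko}. The formula
was conjectured by Steenbrink in 1977 and proved by M.~Saito \cite{Saito} and
by Varchenko and Khovanskii \cite{VK}.

All series below are formal power series in $t^{1/D}$ for a suitable integer
$D$. The exponent functions are minima of finitely many linear functionals
with positive coefficients, so each power of $t$ receives finitely many
contributions and sums may be rearranged freely.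

The formula counts a lattice point once for every face whose cone contains
it. We collect these contributions. Put $\omega(0)=-t$ and $\omega(j)=1-t$
for integers $j\ge1$, and for a lattice point $m$ in any dimension $N$ put
\[
\omega(m)=\prod_{i=1}^N\omega(m_i)
=(1-t)^{|\mathrm{supp}\,m|}(-t)^{N-|\mathrm{supp}\,m|},
\]
where $\mathrm{supp}\,m=\{i:m_i\neq0\}$.

\begin{lemma}\label{lem:lattice}
If $g$ is convenient and nondegenerate, then
$\mathrm{Sp}_g(t)=\sum_{m\in\mathbb N^N}t^{\nu(m)}\omega(m)$.
\end{lemma}

\begin{proof}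
Fix $m$, put $S=\mathrm{supp}\,m$, and let $\sigma_m$ be the face with $m$ in
the relative interior of $\mathrm{cone}(\sigma_m)$. The cones that contain
$m$ are those with $\sigma\supseteq\sigma_m$. Grouping them by $I(\sigma)$,
we see that $t^{\nu(m)}$ occurs in Theorem~\ref{thm:newton} with the factor
\[
\sum_{I\supseteq S}(-1)^{N-|I|}(1-t)^{|I|}e_I,\qquad
e_I=\sum_{\sigma\supseteq\sigma_m,\ I(\sigma)=I}
(-1)^{|I|-\dim\mathrm{cone}(\sigma)} .
\]
We claim that $e_I=1$. A point in the relative interior of
$\mathrm{cone}(\sigma)$ is a positive combination of all vertices of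
$\sigma$, so its support is $I(\sigma)$. Hence $\mathbb R^I_{>0}$ is the
disjoint union of the relative interiors of the cones with $I(\sigma)=I$; here
we use that the fan covers the orthant, that is, that $g$ is convenient. Let
$U\subset\mathbb R^I$ be an open ball around $m$ that meets only cones
containing $m$. Then $U\cap\mathbb R^I_{>0}$ is nonempty, open in
$\mathbb R^I$ and convex, and it is partitioned into the nonempty,
convex, relatively open sets $U\cap\mathrm{relint}\,\mathrm{cone}(\sigma)$
with $\sigma\supseteq\sigma_m$ and $I(\sigma)=I$. The Euler characteristic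
with compact supports is additive over such a partition into locally closed
cells and equals $(-1)^d$ on an open cell of dimension $d$. This gives
$(-1)^{|I|}=\sum_\sigma(-1)^{\dim\mathrm{cone}(\sigma)}$, which is the claim.
By the binomial theorem,
$\sum_{I\supseteq S}(-1)^{N-|I|}(1-t)^{|I|}
=(1-t)^{|S|}\big((1-t)-1\big)^{N-|S|}=\omega(m)$.
\end{proof}

The faces have disappeared from the formula, and this has two uses. First,
the weights cancel along certain arithmetic progressions, because
$-t+(1-t)(t+t^2+\cdots)=0$.

\begin{lemma}[strings]\label{lem:string}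
Let $v,m_0\in\mathbb N^N$ and let $i$ be an index with $v_i\geq1$,
$(m_0)_i=0$ and $\mathrm{supp}\,v\setminus\{i\}\subset\mathrm{supp}\,m_0$. If
$\lambda$ is a function with $\lambda(m_0+jv)=\lambda(m_0)+j$ for all
$j\ge0$, then $\sum_{j\ge0}t^{\lambda(m_0+jv)}\omega(m_0+jv)=0$.
\end{lemma}

\begin{proof}
Let $s=|\mathrm{supp}\,m_0|$. For $j\ge1$ the support of $m_0+jv$ is
$\mathrm{supp}\,m_0\cup\{i\}$, of size $s+1$. So the sum equals
$t^{\lambda(m_0)}(1-t)^s(-t)^{N-s-1}\big[-t+(1-t)\sum_{j\ge1}t^j\big]=0$.
\end{proof}

We call $\{m_0+jv:j\ge0\}$ a \emph{string}. The value $\lambda(m_0)$ plays no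
role, so on a union of strings the Newton function may be replaced by any
function with the same increments.

\begin{example}\label{ex:morse}
Let $g=xy+x^p+y^q$ with $p,q\ge3$; it is nondegenerate by
\eqref{eq:simplex}. On the cone spanned by $(p,0)$ and $v=(1,1)$ the function
$\nu$ is linear, and $\nu(v)=1$. The lattice points with $m_1>m_2$ form the
strings with base points $(a,0)$, $a\ge1$, direction $v$ and $i=2$, so they
contribute nothing; exchanging the coordinates disposes of $m_1<m_2$. The
diagonal gives $t^2+(1-t)^2\frac t{1-t}=t$. Neither facet is visible in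
$\mathrm{Sp}_g=t$, as it should be for a nondegenerate critical point.
\end{example}

Second, $\omega$ is multiplicative, which gives the behavior under sums.

\begin{lemma}\label{lem:sum}
Let $g,g'$ be convenient and nondegenerate, in disjoint sets of variables.
Then $g\oplus g'=g+g'$ is convenient and nondegenerate, and
$\mathrm{Sp}_{g\oplus g'}=\mathrm{Sp}_g\,\mathrm{Sp}_{g'}$. Hence $\mu$ is
multiplicative, $\mathrm{Var}$ and $L$ are additive, and
$\gamma(g\oplus g')=\mu(g')\gamma(g)+\mu(g)\gamma(g')$.
\end{lemma}

\begin{proof}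
The support of $g\oplus g'$ is the union of the two supports, placed in
complementary coordinate subspaces, so $g\oplus g'$ is convenient. A positive
functional attains its minimum over this union on a face $\sigma$ of $g$, on
a face $\sigma'$ of $g'$, or on both. So the face polynomials are $g_\sigma$,
$g'_{\sigma'}$ and $g_\sigma+g'_{\sigma'}$, and a critical point of one of
them in the torus gives one of $g_\sigma$ or of $g'_{\sigma'}$.

The set $\{(m,m'):\nu(m)+\nu'(m')\ge1\}$ is convex, stable under adding
$\mathbb R_{\ge0}^{N+N'}$ and contains the support, so it contains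
$\Gamma_+(g\oplus g')$. Conversely, if $a=\nu(m)$ and $a'=\nu'(m')$ satisfy
$a+a'\ge1$, then $(m,m')=a\,(m/a,0)+a'(0,m'/a')$ is $a+a'$ times a point of
$\Gamma_+(g\oplus g')$ and so lies in it; if $a=0$ then $m=0$ and the first
term is dropped, and likewise for $a'$. Thus the Newton function is
$\nu(m)+\nu'(m')$, and Lemma~\ref{lem:lattice} gives the product formula.

The exponents of $g\oplus g'$ are therefore the pairwise sums of exponents of
$g$ and $g'$. The smallest and the largest exponents add, and the variance of
a sum of independent random variables is the sum of the variances. The last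
formula follows from \eqref{eq:gamma}.
\end{proof}

\section{A Newton function with one wall}\label{sec:wall}

We first compute by hand the simplest family with a bend.

\begin{example}\label{ex:curve}
Let $g=x^2y^2+x^p+y^q$ with $\frac1p+\frac1q<\frac12$. There are two facets,
whose cones meet along the diagonal, and $g$ is nondegenerate by
\eqref{eq:simplex}. Put $s=t^{1/2}$. The points $a(1,1)+j(1,0)$ with $a\ge0$,
$j\ge1$ have $\nu=\frac a2+\frac jp$, and they contribute
\[
\sum_{j\ge1}t^{j/p}(1-t)\Big[-t+(1-t)\frac s{1-s}\Big]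
=s\,(1-t)\sum_{j\ge1}t^{j/p}=s\sum_{j=1}^pt^{j/p},
\]
because $(1-t)\frac s{1-s}=s+t$. The other side gives the same with $q$ in
place of $p$, and the diagonal gives $t^2+(1-t)(s+t)=s+t-st$. Altogether
\[
\mathrm{Sp}_g=t^{1/2}+t+t^{3/2}+\sum_{j=1}^{p-1}t^{1/2+j/p}
+\sum_{j=1}^{q-1}t^{1/2+j/q},
\]
so $\mu=p+q+1$ and $L=1$. By \eqref{eq:onevar},
$12\sum_{j=1}^{p-1}(\frac jp-\frac12)^2=\frac{(p-1)(p-2)}p=p-3+\frac2p$.
Hence $12S_2=6+(p-3+\frac2p)+(q-3+\frac2q)=\mu L-2(\frac12-\frac1p-\frac1q)$
and $\gamma=\frac1{24}(\frac12-\frac1p-\frac1q)>0$.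
\end{example}

Two features of this computation persist. The terms of the size of $\mu$
cancel, and what is left is the size of the bend times a constant. To see
what determines the constant, we treat two linear pieces in $N\ge2$
variables.

Write $m=(m',m_N)$ with $m'\in\mathbb N^{N-1}$. Fix rational numbers
$\beta_1,\dots,\beta_{N-1}\in(0,1)$ and positive integers
$h_1,\dots,h_{N-1},d$, and put $\beta(m')=\sum\beta_im_i$,
$h(m')=\sum h_im_i$ and
\[
H(m)=h(m')-d\,m_N,\qquad \ell_\kappa(m)=\beta(m')-\kappa\,\frac{H(m)}d .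
\]
All $\ell_\kappa$ agree on the \emph{wall} $H=0$. Fix rational numbers
$0<\kappa_B<\kappa_A<1$ with $\kappa_Ah_i/d<\beta_i$ for all $i$, and write
$\ell_A,\ell_B$ for the corresponding functionals. The coefficients
$a_i=\beta_i-\kappa_Ah_i/d$ $(i<N)$ and $a_N=\kappa_A$ of $\ell_A$ lie in
$(0,1)$, and those of $\ell_B$ are positive. The function
$\nu^\circ=\min(\ell_A,\ell_B)$ equals $\ell_A$ where $H\ge0$ and $\ell_B$
where $H\le0$. We study
\[
\Psi(t)=\sum_{m\in\mathbb N^N}t^{\nu^\circ(m)}\omega(m).
\]
The lattice points above a given $m'$ do not in general meet the wall; the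
first one beyond it lies at a fractional height that depends on $h(m')$
modulo $d$. So for $r\in\mathbb Z/d$ let $\rho_r$ be the number in
$\{\frac1d,\frac2d,\dots,1\}$ with $d\rho_r\equiv-r\pmod d$, and let
\[
T_r(t)=\sum_{h(m')\equiv r}t^{\beta(m')}\omega(m').
\]

Three expansions are needed. For $a\in(0,1)$ and $|\xi|=1$,
\begin{equation}\label{eq:factor}
\sum_{j\ge0}\xi^jt^{aj}\omega(j)=-t+(1-t)\frac{\xi t^a}{1-\xi t^a}
=\frac{\xi t^a-t}{1-\xi t^a},
\end{equation}
which has the value $-1$ at $t=1$ if $\xi\ne1$. For $\xi=1$ put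
$t=e^{-\theta}$; from $\sinh y=y(1+\frac{y^2}6+\cdots)$ and
$(1-a)^2-a^2=1-2a$ we get
\begin{equation}\label{eq:sinh}
e^{\theta/2}\,\frac{t^a-t}{1-t^a}
=\frac{\sinh((1-a)\theta/2)}{\sinh(a\theta/2)}
=\Big(\frac1a-1\Big)\Big(1+\frac{1-2a}{24}\theta^2+O(\theta^4)\Big).
\end{equation}
Finally, the Bernoulli polynomials are defined by
$\frac{ye^{\rho y}}{e^y-1}=\sum_jB_j(\rho)\frac{y^j}{j!}$; thus
$B_1(\rho)=\rho-\frac12$ and $B_2(\rho)=\rho^2-\rho+\frac16=B_2(1-\rho)$, and
\begin{equation}\label{eq:bern}
\frac{e^{-\rho y}}{1-e^{-y}}=\frac{e^{(1-\rho)y}}{e^y-1}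
=\frac1y\Big(1+B_1(1-\rho)\,y+\tfrac12B_2(\rho)\,y^2+O(y^3)\Big).
\end{equation}

\begin{proposition}\label{prop:wall}
Assume $h_1+\dots+h_{N-1}=d$, that is, $\mathbf 1=(1,\dots,1)$ lies on the
wall. Then $T_r$ and $\Psi$ are rational functions of $t^{1/D}$ that are
regular at $t=1$. Put $\mu_r=T_r(1)$, $\mu'=\prod_{i<N}(\frac1{\beta_i}-1)$,
$\Lambda=N-2\nu^\circ(\mathbf1)$ and
\[
M=\prod_{i=1}^N\Big(\frac1{a_i}-1\Big)
+\Big(\frac1{\kappa_B}-\frac1{\kappa_A}\Big)\mu',\qquad
E=\sum_{r\in\mathbb Z/d}\mu_rB_2(\rho_r).
\]
\begin{enumerate}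
\item $e^{N\theta/2}\Psi(e^{-\theta})
=M+\frac12\big(\frac{M\Lambda}{12}-(\kappa_A-\kappa_B)E\big)\theta^2
+O(\theta^3)$.
\item If $\nu^\circ(\mathbf1)<1$ and $g$ is an isolated singularity in $N$
variables with $\mathrm{Sp}_g=\Psi$, then $\mu=M$,
$\alpha_1+1=\nu^\circ(\mathbf1)$, $L=\Lambda$ and
$\gamma=\frac14(\kappa_A-\kappa_B)E$.
\end{enumerate}
\end{proposition}

\begin{proof}
We extend $\ell_A$ to the whole orthant, where the sum becomes a product, and
correct it on the side $H<0$. So $\Psi=G+\Phi_{\kappa_B}-\Phi_{\kappa_A}$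
with $G=\sum_mt^{\ell_A(m)}\omega(m)$ and
$\Phi_\kappa=\sum_{H(m)<0}t^{\ell_\kappa(m)}\omega(m)$.

\emph{The product.} By \eqref{eq:factor},
$G=\prod_i\frac{t^{a_i}-t}{1-t^{a_i}}$. Since
$\sum a_i=\ell_A(\mathbf1)=\nu^\circ(\mathbf1)$, \eqref{eq:sinh} gives
\[
e^{N\theta/2}G=\prod_i\Big(\frac1{a_i}-1\Big)
\Big(1+\frac\Lambda{24}\theta^2+O(\theta^4)\Big).
\]

\emph{The correction.} If $H(m)<0$ then $m_N\ge1$, so
$\omega(m)=(1-t)\omega(m')$. For fixed $m'$ with $h(m')\equiv r$, the numbers
$-H(m)/d=m_N-h(m')/d>0$ are $\rho_r+j$, $j\ge0$. Therefore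
\[
\Phi_\kappa=\sum_r(1-t)\,T_r(t)\,\frac{t^{\rho_r\kappa}}{1-t^\kappa}.
\]
For $\zeta^d=1$, \eqref{eq:factor} gives
\begin{equation}\label{eq:fourier}
\sum_r\zeta^rT_r=\prod_{i<N}
\frac{\zeta^{h_i}t^{\beta_i}-t}{1-\zeta^{h_i}t^{\beta_i}},
\end{equation}
and every factor is regular at $t=1$. By Fourier inversion on $\mathbb Z/d$,
each $T_r$ is rational and regular at $t=1$, and then so are $\Phi_\kappa$
and $\Psi$. Identities of formal series are now identities of rational
functions, and we may expand at $\theta=0$. Write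
$e^{(N-1)\theta/2}T_r=\mu_r+\mu_r^{(1)}\theta+\mu_r^{(2)}\theta^2+\cdots$.
The case $\zeta=1$ of \eqref{eq:fourier} and \eqref{eq:sinh} give
\[
\sum_r\mu_r=\mu',\qquad\sum_r\mu_r^{(1)}=0,\qquad
\sum_r\mu_r^{(2)}=\mu'\,\frac{N-1-2\beta(\mathbf1')}{24},
\]
where $\mathbf1'=(1,\dots,1)\in\mathbb N^{N-1}$. We multiply by
$e^{\theta/2}(1-t)=2\sinh\frac\theta2=\theta(1+\frac{\theta^2}{24}+\cdots)$
and by \eqref{eq:bern} with $y=\kappa\theta$. The coefficients of
$e^{N\theta/2}\Phi_\kappa$ are
\begin{align*}
\theta^0&:\ \frac{\mu'}\kappa,\qquad\qquad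
\theta^1:\ \sum_r\mu_rB_1(1-\rho_r),\\
\theta^2&:\ \frac{\mu'}\kappa\cdot\frac{N-2\beta(\mathbf1')}{24}
+\sum_r\mu_r^{(1)}B_1(1-\rho_r)+\frac\kappa2E .
\end{align*}
The two sums with $B_1$ do not depend on $\kappa$ and cancel in
$\Phi_{\kappa_B}-\Phi_{\kappa_A}$; this is why the individual
$\mu_r^{(1)}$ never have to be computed. Since $H(\mathbf1)=0$, we have
$\beta(\mathbf1')=\nu^\circ(\mathbf1)$, so $N-2\beta(\mathbf 1')=\Lambda$.
Adding the expansion of $G$ gives (1).

For (2), a term of $\Psi$ with some $m_i=0$ contains the factor $-t$ and has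
order at least $1$. A term with full support has $m\ge\mathbf1$
coordinatewise and order $\nu^\circ(m)\ge\nu^\circ(\mathbf1)$, with equality
only for $m=\mathbf1$, because $\ell_A$ and $\ell_B$ have positive
coefficients. So $\Psi=t^{\nu^\circ(\mathbf1)}+{}$higher terms. This gives
$\alpha_1$, and \eqref{eq:sym} gives $L=N-2(\alpha_1+1)=\Lambda$. Comparing
(1) with
\[
e^{N\theta/2}\mathrm{Sp}_g(e^{-\theta})
=\sum_ie^{-\theta(\alpha_i-\frac{n-1}2)}
=\mu+\tfrac12S_2\theta^2+O(\theta^3)
\]
yields $\mu=M$ and $S_2=\frac{\mu L}{12}-(\kappa_A-\kappa_B)E$.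
\end{proof}

The hypothesis $H(\mathbf1)=0$ is what makes the product and the correction
have the same ratio $\Lambda/24$ of second to zeroth coefficient. Without it
the ratios involve $\ell_A(\mathbf1)$ and $\beta(\mathbf1')$, which differ,
and $E$ alone no longer determines $\gamma$.

In Example~\ref{ex:curve} we have $\beta_1=\frac12$, $h_1=d=1$,
$\kappa_A=\frac12-\frac1p$ and $\kappa_B=\frac1q$. There is one class, with
$\rho_0=1$ and $\mu_0=\mu'=1$, so $E=B_2(1)=\frac16$, in agreement with the
value of $\gamma$ found there. Concavity of the Newton function fixes the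
sign of $\kappa_A-\kappa_B$, but not the sign of $E$: the polynomial $B_2$ is
negative in the middle of $[0,1]$, with $B_2(\frac12)=-\frac1{12}$. Its
average over the heights $\rho_r$ is small and positive,
\begin{equation}\label{eq:mult}
\sum_{j=1}^{d}B_2\Big(\frac jd\Big)=\sum_{j=0}^{d-1}B_2\Big(\frac jd\Big)
=\frac{(d-1)(2d-1)}{6d}-\frac{d-1}2+\frac d6=\frac1{6d},
\end{equation}
so a small deficit of weight at the class $r=0$, where $B_2$ is largest, can
make $E$ negative.

\begin{lemma}\label{lem:E}
In Proposition~\ref{prop:wall} let $N\ge3$ and let $d$ be prime. Then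
$\mu_r=\frac1d(\mu'+(-1)^N)$ for $r\ne0$,
$\mu_0=\frac1d(\mu'+(-1)^N)-(-1)^N$, and
\[
E=\frac{\mu'+(-1)^N}{6d^2}-\frac{(-1)^N}6 .
\]
\end{lemma}

\begin{proof}
Since $0<h_i<d$ and $d$ is prime, $\zeta^{h_i}\ne1$ for $\zeta\ne1$, so
\eqref{eq:fourier} has the value $(-1)^{N-1}$ at $t=1$. Hence
$d\mu_r=\mu'-(-1)^N\sum_{\zeta\ne1}\zeta^{-r}$, and the last sum is $-1$ for
$r\ne0$ and $d-1$ for $r=0$. Now use \eqref{eq:mult} and
$B_2(\rho_0)=B_2(1)=\frac16$.
\end{proof}

For odd $N$ and prime $d$ this gives $E>0$. For $N=2$ the hypothesis forces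
$h_1=d$, only the class $r=0$ occurs, and $E=\mu'/6>0$. For $N=4$ and prime
$d$ we get $E<0$ exactly when $\mu'+1<d^2$. The polynomial \eqref{eq:f} is
built on the data
\begin{equation}\label{eq:data}
\beta=(\tfrac14,\tfrac14,\tfrac14),\quad h=(1,4,2),\quad d=7,\quad
\kappa_A=\tfrac7{24},\quad\kappa_B=\tfrac14,
\end{equation}
for which $\mu'+1=28<49$. In coordinates $(x,y,z,w)$ on the space of
exponents, $H=x+4y+2z-7w$ and
\[
\ell_A=\tfrac{x+y+z}4-\tfrac H{24}=\tfrac1{24}(5,2,4,7),\qquad
\ell_B=\tfrac{x+y+z}4-\tfrac H{28}=\tfrac1{28}(6,3,5,7).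
\]
The first three monomials of $f$ span the wall: at $w=1$ they become the
quartic $x^3y+y^3z+z^3x$, on whose monomials $h$ takes the values $7,14,7$,
and the powers of $w$ lift them to $H=0$.

\section{The Newton boundary of $f$}\label{sec:boundary}

The function $\nu^\circ$ of \eqref{eq:data} is not itself the Newton function
of a convenient polynomial: on the $x$-axis it equals $5x/24$, which is $1$
at no lattice point. Further facets are unavoidable, and we must first list
them. The support of $f$ consists of
\begin{gather*}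
X=(5,0,0,0),\quad Y=(0,12,0,0),\quad Z=(0,0,6,0),\quad W=(0,0,0,4),\\
Q=(4,0,1,0),\quad P_1=(3,1,0,1),\quad P_2=(0,3,1,2),\quad P_3=(1,0,3,1),
\end{gather*}
so $f$ is convenient. On these points, in this order, $H$ takes the values
\begin{equation}\label{eq:Hvalues}
5,\ 48,\ 12,\ -28,\ 6,\ 0,\ 0,\ 0 .
\end{equation}
Table~\ref{tab:facets} lists seven positive functionals. Each is at least $1$
on the support, so the convex hull of the points where it equals $1$ is a
compact face; we denote it by the letter in the first column.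

\begin{table}[ht]
\centering
\begin{tabular}{c|c|cccccccc|c}
 & functional & $X$ & $Y$ & $Z$ & $W$ & $Q$ & $P_1$ & $P_2$ & $P_3$
 & equals $1$ on\\ \hline
$A$ & $(5,2,4,7)/24$ &25&24&24&28&24&24&24&24& $P_1P_2P_3QZY$\\
$B$ & $(6,3,5,7)/28$ &30&36&30&28&29&28&28&28& $P_1P_2P_3W$\\
$C_1$ & $(9,6,8,11)/44$ &45&72&48&44&44&44&48&44& $QP_1P_3W$\\
$C_2$ & $(4,3,4,5)/20$ &20&36&24&20&20&20&23&21& $XQP_1W$\\
$C_3$ & $(12,5,12,19)/60$ &60&60&72&76&60&60&65&67& $XQP_1Y$\\
$C_4$ & $(8,3,9,9)/36$ &40&36&54&36&41&36&36&44& $YP_1P_2W$\\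
$C_5$ & $(9,4,6,9)/36$ &45&48&36&36&42&40&36&36& $ZP_2P_3W$
\end{tabular}
\caption{Seven functionals and the numerators of their values on the support
of $f$.}\label{tab:facets}
\end{table}

\begin{lemma}\label{lem:faces}
The compact facets of $\Gamma_+(f)$ are $A,B,C_1,\dots,C_5$. The facets
$B,C_1,\dots,C_5$ are simplices with linearly independent vertices. The facet
$A$ is an octahedron: its $2$-faces are the eight triangles with one vertex
from each of the pairs $\{P_1,Z\}$, $\{P_2,Q\}$, $\{P_3,Y\}$.
\end{lemma}

\begin{proof}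
Expanding along the points on the axes, we find for the determinants of the
vertex sets of $B,C_1,\dots,C_5$, up to sign,
\begin{equation}\label{eq:dets}
4\cdot28=112,\quad4\cdot11=44,\quad20\cdot1,\quad60\cdot1,\quad
48\cdot3=144,\quad24\cdot3=72 .
\end{equation}
So these six faces are simplicial facets. The points $P_1,P_2,P_3$ are
independent and lie in $H=0$, while $H(Y)\ne0$; hence $A$ is
$3$-dimensional.

\emph{Faces of $A$.} The functionals $y,x,w$ are nonnegative on $A$, and
those of $B,C_1,C_3,C_4,C_5$ are at least $1$ on $A$. The loci of equality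
are the faces
\[
P_3QZ,\ P_2ZY,\ QZY,\ P_1P_2P_3,\ QP_1P_3,\ QP_1Y,\ YP_1P_2,\ ZP_2P_3
\]
(Figure~\ref{fig:octa}). The last five have independent vertices by
\eqref{eq:dets}. So do the first three: in $P_3QZ$ only $P_3$ has $w\ne0$, in
$P_2ZY$ only $P_2$ has $w\neq0$, in $QZY$ only $Q$ has $x\ne0$, and the
remaining two points are not proportional. These are the eight triangles of
the statement. An edge of one of them uses two of the three pairs and so lies
in exactly two of them. In a $3$-dimensional polytope every edge lies in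
exactly two $2$-faces, and any two $2$-faces are joined by a chain of
$2$-faces with common edges. Hence there are no other $2$-faces.

\emph{Completeness.} A $3$-dimensional cone of the fan that is not contained
in a coordinate hyperplane lies in exactly two $4$-dimensional cones. Any two
$4$-dimensional cones are joined by a chain of such neighbors, since a
general segment between their interiors avoids all cones of dimension at most
$2$. So it suffices to check that each $2$-face of a listed facet lies in a
coordinate hyperplane or in a second listed facet. For $A$ this was just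
seen, and it accounts for one $2$-face of each of $B,C_1,C_3,C_4,C_5$. The
other shared $2$-faces are
\begin{gather*}
P_1P_3W\subset B\cap C_1,\quad P_1P_2W\subset B\cap C_4,\quad
P_2P_3W\subset B\cap C_5,\\
QP_1W\subset C_1\cap C_2,\quad XQP_1\subset C_2\cap C_3 .
\end{gather*}
The remaining nine $2$-faces of the six simplices, out of
$24=5+2\cdot5+9$, are $YP_2W$, $ZP_2W$ in $x=0$; $QP_3W$, $XQW$, $ZP_3W$ in
$y=0$; $XP_1W$, $XP_1Y$, $YP_1W$ in $z=0$; and $XQY$ in $w=0$.
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.8]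
\draw (90:4.4)--(210:4.4)--(330:4.4)--cycle;
\draw (150:1)--(30:1)--(270:1)--cycle;
\draw (90:4.4)--(150:1)--(210:4.4)--(270:1)--(330:4.4)--(30:1)--cycle;
\node[circle,draw,fill=white,inner sep=1.5pt] at (90:4.4) {\small $Y$};
\node[circle,draw,fill=white,inner sep=1.5pt] at (210:4.4) {\small $Q$};
\node[circle,draw,fill=white,inner sep=1.5pt] at (330:4.4) {\small $Z$};
\node[circle,draw,fill=white,inner sep=0.5pt] at (150:1) {\small $P_1$};
\node[circle,draw,fill=white,inner sep=0.5pt] at (30:1) {\small $P_2$};
\node[circle,draw,fill=white,inner sep=0.5pt] at (270:1) {\small $P_3$};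
\node at (0,0) {\small $B$};
\node at (90:1.3) {\small $C_4$};
\node at (210:1.3) {\small $C_1$};
\node at (330:1.3) {\small $C_5$};
\node at (150:1.75) {\small $C_3$};
\node at (30:1.75) {\scriptsize $x{=}0$};
\node at (270:1.8) {\scriptsize $y{=}0$};
\node at (30:3.3) {\scriptsize $w{=}0$};
\end{tikzpicture}
\caption{The boundary of the octahedral facet $A$ of the Newton polyhedron of
$f$. Each triangle is labeled by the neighboring facet or by the coordinate
hyperplane that contains it; the outer region is the triangle $QZY$.}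
\label{fig:octa}
\end{figure}

\begin{lemma}\label{lem:nondeg}
For all but at most four values $c\in\mathbb C^*$, $f$ is nondegenerate.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:faces}, all eight support points are vertices of
$\Gamma_+(f)$, and every compact face other than $A$ is a simplex with
linearly independent vertices. By \eqref{eq:simplex}, only $A$ remains. Let
$p_1,p_2,p_3,p_Q,p_Z,p_Y$ be the nonzero values of
$x^3yw$, $y^3zw^2$, $xz^3w$, $x^4z$, $z^6$, $cy^{12}$ at a critical point of
$f_A$ in the torus. The equations for $x,y,z,w$ read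
\begin{gather*}
3p_1+p_3+4p_Q=0,\qquad p_1+3p_2+12p_Y=0,\\
p_2+3p_3+p_Q+6p_Z=0,\qquad p_1+2p_2+p_3=0 .
\end{gather*}
With $\tau=p_2/p_1$ they give
\[
\frac{p_3}{p_1}=-(1+2\tau),\qquad\frac{p_Q}{p_1}=\frac{\tau-1}2,\qquad
\frac{p_Z}{p_1}=\frac{7+9\tau}{12},\qquad
\frac{p_Y}{p_1}=-\frac{1+3\tau}{12}.
\]
Six monomials in four variables also satisfy two multiplicative relations.
From $P_2+P_3+2Q=(9,3,6,3)=3P_1+Z$ we get $p_2p_3p_Q^2=p_1^3p_Z$, that is,
$-3\tau(1+2\tau)(\tau-1)^2=7+9\tau$, or
\[
6\tau^4-9\tau^3+12\tau+7=0 .
\]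
So $\tau$ takes at most four values. From
$12P_1+7Z=(36,12,42,12)=12P_3+6Q+Y$ we get
$c=p_3^{12}p_Q^6p_Y/(p_1^{12}p_Z^7)$. Numerator and denominator both have
degree $19$, so $c$ is determined by $\tau$.
\end{proof}

The excluded values are algebraic numbers, so every transcendental $c$ is
allowed. From now on $c$ is fixed with $f$ nondegenerate.

\section{Five facets that leave no trace}\label{sec:strings}

Each $C_j$ has three vertices in a coordinate hyperplane and the fourth at
height $1$ above it, like the facets in Example~\ref{ex:morse}. So the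
lattice points of its cone fall into strings in the direction of the fourth
vertex. The points that need care are those on common faces of the cones:
each must be assigned to exactly one region, and the support condition of
Lemma~\ref{lem:string} must hold there.

\begin{proposition}\label{prop:reduce}
For the data \eqref{eq:data},
$\mathrm{Sp}_f(t)=\sum_{m\in\mathbb N^4}t^{\nu^\circ(m)}\omega(m)$.
\end{proposition}

\begin{proof}
Let $K=\mathrm{cone}(A)\cup\mathrm{cone}(B)$. By \eqref{eq:Hvalues},
$H\ge0$ on the vertices of $A$ and $H\le0$ on those of $B$, so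
$\nu=\nu^\circ$ on $K$. For a point of a simplicial cone write $a_P\ge0$ for
its coefficient at the vertex $P$, and define five regions $R_j$, each with a
direction $v$ and a coordinate $i$:
\begin{center}
\begin{tabular}{c|c|c|c|c|c}
 & in the cone over & condition & $v$ & $i$ &
$\mathrm{supp}\,v\setminus\{i\}$\\ \hline
$R_1$ & $C_1=QP_1P_3W$ & $a_Q,a_W>0$ & $P_1$ & $y$ & $\{x,w\}$\\
$R_2$ & $C_2=XQP_1W$ & $a_X,a_W>0$ & $P_1$ & $y$ & $\{x,w\}$\\
$R_3$ & $C_3=XQP_1Y$ & $a_X>0$ & $Q$ & $z$ & $\{x\}$\\
$R_4$ & $C_4=YP_1P_2W$ & $a_Y,a_W>0$ & $P_2$ & $z$ & $\{y,w\}$\\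
$R_5$ & $C_5=ZP_2P_3W$ & $a_Z,a_W>0$ & $P_3$ & $x$ & $\{z,w\}$
\end{tabular}
\end{center}

\emph{The sets $K,R_1,\dots,R_5$ cover the orthant.} By
Lemma~\ref{lem:faces} the seven cones cover it. In the cones over
$C_1,C_4,C_5$, a point with $a_W=0$ lies over $QP_1P_3$, $YP_1P_2$,
$ZP_2P_3\subset A$, and a point with $a_Q=0$, $a_Y=0$, $a_Z=0$, respectively,
lies over $P_1P_3W$, $P_1P_2W$, $P_2P_3W\subset B$. In the cone over $C_3$, a
point with $a_X=0$ lies over $QP_1Y\subset A$. In the cone over $C_2$, a point
with $a_X=0$ lies over $QP_1W\subset C_1$, a case already treated, and a point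
with $a_X>0$, $a_W=0$ lies over $XQP_1\subset C_3$ and belongs to $R_3$.

\emph{They are pairwise disjoint.} A point $m$ lies in the relative interior
of a unique cone of the fan; let $\mathcal V(m)$ be the vertex set of the
corresponding face. If $m$ lies in the cone over a listed facet, then
$\mathcal V(m)$ consists of vertices of that facet, and for a simplex it is
the set of $P$ with $a_P>0$. Consider $\mathcal V(m)\cap\{X,Y,Z,W,Q\}$. On $K$
it contains neither $X$ nor $W$, or it equals $\{W\}$. It equals $\{Q,W\}$ on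
$R_1$, $\{Y,W\}$ on $R_4$ and $\{Z,W\}$ on $R_5$; it contains $X$ and $W$ on
$R_2$; it contains $X$ but not $W$ on $R_3$. These cases exclude each other.

\emph{Each $R_j\cap\mathbb N^4$ is a disjoint union of strings.} In each row
the coordinate $i$ equals $1$ on $v$ and $0$ on the other three vertices, so
on the cone it equals $a_v$. For a lattice point $m\in R_j$, the number $a_v$
is therefore an integer; this is where height $1$ is used. The point
$m_0=m-a_vv$ is a lattice point of $R_j$ with $(m_0)_i=0$, and
$m_0+jv$ stays in the region for all $j\ge0$, because the condition does not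
involve $a_v$. The condition also makes the coordinates in the last column
positive on $m_0$: $a_Q>0$ or $a_X>0$ gives $x>0$, and $a_Y,a_Z,a_W>0$ give
$y,z,w>0$, respectively.

\emph{Both $\nu$ and $\nu^\circ$ increase by $1$ along $v$.} The function
$\nu$ is linear on the cone, with $\nu(v)=1$. If $v$ is one of the points
$P_1,P_2,P_3$, then $\ell_A(v)=\ell_B(v)=1$, so
$\nu^\circ(m+v)=\nu^\circ(m)+1$ for all $m$, even though the wall may cross
the region. For $v=Q$ this argument fails, since $\ell_B(Q)=\frac{29}{28}$.
But $H\ge0$ on $X,Q,P_1,Y$, so $\nu^\circ=\ell_A$ on $R_3$, and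
$\ell_A(Q)=1$.

By Lemma~\ref{lem:string}, the lattice points outside $K$ contribute $0$ to
both $\sum t^\nu\omega$ and $\sum t^{\nu^\circ}\omega$, and on $K$ the sums
agree term by term. Lemma~\ref{lem:lattice} finishes the proof.
\end{proof}

\section{Proofs of the theorems}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By Lemma~\ref{lem:nondeg} and Theorem~\ref{thm:newton}, $f$ has an isolated
singularity for all but at most four $c$. The data \eqref{eq:data} satisfy
the hypotheses of Proposition~\ref{prop:wall}: the coefficients of $\ell_A$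
lie in $(0,1)$, $1+4+2=7$, and $\nu^\circ(\mathbf1)=\frac34<1$. By
Proposition~\ref{prop:reduce}, $\mathrm{Sp}_f=\Psi$. Hence
$\alpha_1=-\frac14$, $L=4-\frac32=\frac52$ and $\alpha_\mu=\frac94$. With
$\mu'=3^3=27$,
\[
\mu=\frac{19}5\cdot11\cdot5\cdot\frac{17}7+\Big(4-\frac{24}7\Big)27
=\frac{3553+108}7=523 .
\]
Lemma~\ref{lem:E} gives $\mu_0=3$, $\mu_r=4$ for $r\ne0$, and
$E=\frac{28}{6\cdot49}-\frac16=-\frac1{14}$. Since
$\kappa_A-\kappa_B=\frac1{24}$, we obtain
$\gamma=-\frac14\cdot\frac1{24}\cdot\frac1{14}=-\frac1{1344}$. Finally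
$\frac{\mu L}{12}=\frac{2615}{24}=\frac{36610}{336}$ and
$S_2=\frac{\mu L}{12}-4\gamma=\frac{36611}{336}$.
\end{proof}

\begin{remark}
Kouchnirenko's formula checks $\mu$ independently: in four variables,
$\mu=v_4-v_3+v_2-v_1+1$, where $v_j$ is $j!$ times the total $j$-volume under
the Newton boundary in the $j$-dimensional coordinate subspaces, a sum of
absolute values of determinants. Coning from $P_1$ over $ZP_2P_3$, $P_3QZ$,
$QZY$, $P_2ZY$ cuts $A$ into simplices with determinants
$48+24+288+432=792$, and \eqref{eq:dets} sums to $452$, so $v_4=1244$. The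
triangles in $x=0$, $y=0$, $z=0$, $w=0$ from the proof of
Lemma~\ref{lem:faces} give
$v_3=(144+48+72)+(24+44+20+24)+(20+60+144)+(288+60)=948$. The planes
$xy,xz,xw,yz,yw,zw$ give $v_2=60+(5+24)+20+72+48+24=253$, and
$v_1=5+12+6+4=27$. Indeed $1244-948+253-27+1=523$.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
The polynomial $f$ is convenient and nondegenerate, and so is $u^{k+1}$,
which has $\mu=k$ and $\gamma=0$ by \eqref{eq:onevar}. By
Lemma~\ref{lem:sum}, adding $u^{k+1}$ in a new variable multiplies $\gamma$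
by $k$.

(1) For $n\ge3$, the germ $f+u_1^2+\dots+u_{n-3}^2$ has
$\gamma=-\frac1{1344}$.

(2) For $n\ge4$, the germ $f+u_1^{k+1}+u_2^2+\dots+u_{n-3}^2$ has
$\gamma=-\frac k{1344}$, which tends to $-\infty$ as $k\to\infty$.

(3) For $f$ itself,
$\mathrm{Var}-\frac L{12}=-\frac{4\gamma}\mu=\frac1{336\cdot523}$. By
additivity, the $k$-fold sum $f\oplus\dots\oplus f$ in $4k$ variables has
$\mathrm{Var}-\frac L{12}=\frac k{175728}$, which tends to $\infty$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Hertling}
Claus Hertling, \emph{Variance of the spectral numbers},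
arXiv:math/0007187 (2000).

\bibitem{Kouchnirenko}
Kouchnirenko, Invent. Math. 32 (1976).

\bibitem{Saito}
M.~Saito, Math. Ann. 281 (1988), 411--417.

\bibitem{VK}
Varchenko and Khovanskii, Soviet Math. Dokl. 32 (1985).

\end{thebibliography}
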